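\title{Connected quandles without regular cycles: a counterexample to Hayashi's conjecture}

\begin{abstract}
A permutation of a finite set contains a regular cycle if its longest cycle length is a multiple of all its cycle lengths. Hayashi conjectured that every left translation of a finite connected quandle contains a regular cycle. We disprove this with an explicit conjugacy class of $1260$ elements in an extension of $S_4$. We then ask which sets $\pi$ of primes occur as the set of prime divisors of the order of a left translation in a counterexample, and we reduce this question to covering a generating conjugacy class of a finite group by $|\pi|$ proper subgroups through a common element. It follows that two primes never suffice, that every $\pi$ with $|\pi|\ge 1+\min\pi$ occurs, and that this inequality is necessary when the left multiplication group is solvable.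
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The conjecture}

A \emph{quandle} is a nonempty set $Q$ with a binary operation $\star$ such that $a\star a=a$ for every $a\in Q$ and, for each $a\in Q$, the \emph{left translation} $L_a\colon Q\to Q$, $x\mapsto a\star x$, is an automorphism of $(Q,\star)$, that is, a bijection with $a\star(x\star y)=(a\star x)\star(a\star y)$. The model is a conjugacy class of a group with $a\star b=aba^{-1}$. The \emph{left multiplication group} $\mathrm{LMlt}(Q)$ is the subgroup of $\mathrm{Sym}(Q)$ generated by all $L_a$; it consists of automorphisms of $Q$. The quandle is \emph{connected} if $\mathrm{LMlt}(Q)$ is transitive on $Q$. For every automorphism $g$ of $Q$,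
\begin{equation}\label{eq:conj}
gL_ag^{-1}=L_{g(a)},
\end{equation}
because the left side sends $x$ to $g(a\star g^{-1}(x))=g(a)\star x$. In a connected quandle all left translations are therefore conjugate in $\mathrm{LMlt}(Q)$. Their common cycle lengths are an invariant of $Q$, and one may ask which lengths can occur together.

Let $\lambda_1<\dots<\lambda_t$ be the distinct cycle lengths of a permutation $\alpha$ of a finite nonempty set, fixed points being cycles of length $1$. We say that $\alpha$ \emph{contains a regular cycle} if $\lambda_i\mid\lambda_t$ for all $i$. The order of $\alpha$ is the least common multiple of the $\lambda_i$, so $\alpha$ contains a regular cycle exactly when some cycle has length equal to the order of $\alpha$. A quandle has the \emph{Hayashi property} if all its left translations contain a regular cycle. We take the following problem from \cite{Filipi}.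

\medskip
\noindent\textbf{Conjecture} (Hayashi, 2013). \emph{Finite connected quandles have the Hayashi property.}
\medskip

The first examples agree with the conjecture. Let $F$ be a finite field, let $t\in F\setminus\{0,1\}$, and put $a\star x=(1-t)a+tx$. This is a quandle, because the affine bijection $L_a$ preserves affine combinations, and it is connected, because $L_aL_0^{-1}$ is the translation by $(1-t)a$. The cycle lengths of $L_0$ are $1$ and the multiplicative order of $t$. More generally, if the order of $L_a$ is a prime power, then its cycle lengths are totally ordered by divisibility and there is nothing to prove.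

Connectedness cannot be dropped. Let $Q=\{0,1,\dots,5\}$, let $L_0=(1\,2)(3\,4\,5)$, and let $L_a$ be the identity for $a\ne0$. Then $L_a(a)=a$ for all $a$, and $L_0L_bL_0^{-1}=L_{L_0(b)}$ for all $b$, which says that $L_0$ is an automorphism. So $Q$ is a quandle, and $L_0$ has cycle lengths $1,2,3$.

What does connectedness add? Suppose that $L_a$ has order $n$ and no regular cycle. Then every point is fixed by $L_a^{n/p}$ for some prime $p\mid n$, so $Q$ is the union of the fixed point sets of these automorphisms: one proper subquandle through $a$ for each prime divisor of $n$. A group is never the union of two proper subgroups, while the Klein four-group is the union of three. The analogy suggests that the conjecture should hold when $n$ has two prime divisors and may fail when it has three, and this is what we prove.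

\subsection*{Results}

\begin{theorem}\label{thm:example}
Let $p,q,r$ be distinct odd primes, and let $C$ be the conjugacy class defined in \eqref{eq:C}. Then $C$ is a finite connected quandle with $12pqr$ elements, and no left translation of $C$ contains a regular cycle. Hence Hayashi's conjecture is false. For $\{p,q,r\}=\{3,5,7\}$ the quandle $C$ has $1260$ elements.
\end{theorem}

By a \emph{counterexample} we mean a finite connected quandle without the Hayashi property; by \eqref{eq:conj}, none of its left translations contains a regular cycle. For a finite connected quandle $Q$ let $\pi(Q)$ be the set of primes that divide the common order of its left translations. A finite set $\pi$ of primes is \emph{exceptional} if $\pi=\pi(Q)$ for some counterexample $Q$. A \emph{$\pi$-number} is a positive integer all of whose prime divisors lie in $\pi$. For an element $k$ of a finite group $K$ we write $|k|$ for its order and $k^K=\{gkg^{-1}:g\in K\}$.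

\begin{definition}\label{def:cover}
Let $K$ be a finite group and let $k\in K$ satisfy $K=\langle k^K\rangle$. A \emph{pointed cover} of $k^K$ is a family $(A_i)_{i\in I}$ of proper subgroups of $K$, not necessarily distinct, each containing $k$, such that $k^K\subseteq\bigcup_{i\in I}A_i$.
\end{definition}

Since repetitions are allowed, a pointed cover by $m$ subgroups can be indexed by any set with at least $m$ elements.

\begin{theorem}[Criterion]\label{thm:criterion}
Let $\pi$ be a nonempty finite set of primes. Then $\pi$ is exceptional if and only if
\begin{itemize}
\item[$(*)$] there are a finite group $K$, an element $k\in K$ whose order is a $\pi$-number, with $K=\langle k^K\rangle$, and a pointed cover $(A_p)_{p\in\pi}$ of $k^K$ indexed by $\pi$.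
\end{itemize}
If $Q$ is a counterexample and $a\in Q$, then $K=\mathrm{LMlt}(Q)$ and $k=L_a$ satisfy $(*)$ with $\pi=\pi(Q)$. If $K$ in $(*)$ is solvable, then there is a counterexample $Q$ with $\pi(Q)=\pi$ and $\mathrm{LMlt}(Q)$ solvable.
\end{theorem}

The criterion turns the question into one about the size of pointed covers. Lower bounds on this size prove cases of the conjecture, and small covers produce counterexamples.

\begin{theorem}\label{thm:two}
Let $Q$ be a finite connected quandle and $a\in Q$. If the order of $L_a$ has at most two distinct prime divisors, then $Q$ has the Hayashi property.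
\end{theorem}

\begin{theorem}\label{thm:exist}
Every finite set $\pi$ of primes with $|\pi|\ge1+\min\pi$ is exceptional. If moreover $\min\pi\in\{2,3\}$, then the counterexample $Q$ with $\pi(Q)=\pi$ can be chosen with $\mathrm{LMlt}(Q)$ solvable.
\end{theorem}

When $\min\pi=2$ these two theorems meet: sets with at most two elements are not exceptional, and sets with at least three elements are.

\begin{corollary}\label{cor:even}
A finite set $\pi$ of primes containing $2$ is exceptional if and only if $|\pi|\ge3$. In particular, the bound ``two'' in Theorem~\ref{thm:two} is sharp.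
\end{corollary}

\begin{theorem}\label{thm:solvable}
If $Q$ is a counterexample and $\mathrm{LMlt}(Q)$ is solvable, then $|\pi(Q)|\ge1+\min\pi(Q)$. Consequently, if $\pi$ is a finite set of primes with $\min\pi\in\{2,3\}$, then a counterexample $Q$ with $\pi(Q)=\pi$ and $\mathrm{LMlt}(Q)$ solvable exists if and only if $|\pi|\ge1+\min\pi$.
\end{theorem}

For a set $\pi$ of odd primes with $3\le|\pi|\le\min\pi$, such as $\{3,5,7\}$, these results show only that a counterexample $Q$ with $\pi(Q)=\pi$ would have a non-solvable left multiplication group. We make no claim on whether such sets are exceptional.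

Section~\ref{sec:necessity} extracts a pointed cover from a counterexample. Section~\ref{sec:S4} reverses this step by hand for the transpositions of $S_4$, and Section~\ref{sec:sufficiency} reverses it in general. Sections~\ref{sec:two}, \ref{sec:affine} and \ref{sec:solvable} concern only groups; they prove Theorems~\ref{thm:two}, \ref{thm:exist} and \ref{thm:solvable}.

\section{Cycle lengths and centralizers}\label{sec:necessity}

We write $C_K(x)$ for the centralizer of $x$ in $K$ and $[x,y]=xyx^{-1}y^{-1}$.

Let $\alpha$ be a permutation with $\alpha^M=1$, and let $d$ be the length of the cycle of $\alpha$ through a point $b$. Then $\alpha^j(b)=b$ if and only if $d\mid j$; in particular $d\mid M$. For a prime $p\mid M$, call the largest power of $p$ dividing $M$ the \emph{$p$-part} of $M$. Then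
\begin{equation}\label{eq:ppart}
\alpha^{M/p}(b)\ne b\iff d\nmid M/p\iff d\text{ is divisible by the $p$-part of }M .
\end{equation}
Also, $d<M$ if and only if $d\mid M/p$ for some prime $p\mid M$: take $p$ dividing $M/d$.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}: necessity of $(*)$]
Let $Q$ be a counterexample, $a\in Q$, $K=\mathrm{LMlt}(Q)$, $k=L_a$, $n=|k|$ and $\pi=\pi(Q)$. The order $n$ is a $\pi$-number by definition. By \eqref{eq:conj} and transitivity, $k^K=\{L_{g(a)}:g\in K\}=\{L_b:b\in Q\}$, and this set generates $K$. For $p\in\pi$ put
\[
z_p=k^{n/p}\neq1,\qquad A_p=C_K(z_p)\ni k .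
\]

The subgroup $A_p$ is proper. Since $a\star a=a$, the element $k$ and its power $z_p$ fix $a$. If $z_p$ were central in $K$, then $z_p(g(a))=g(z_p(a))=g(a)$ for all $g\in K$, and transitivity would give $z_p=1$.

The subgroups $A_p$ cover $k^K$. Let $b\in Q$. As $k$ has no regular cycle, its cycle through $b$ has length less than $n$, so this length divides $n/p$ for some $p\in\pi$. Then $z_p(b)=b$, and \eqref{eq:conj} gives $z_pL_bz_p^{-1}=L_{z_p(b)}=L_b$, that is, $L_b\in A_p$.
\end{proof}

All quandles that we construct are conjugacy classes.

\begin{lemma}\label{lem:class}
Let $H$ be a finite group, let $\zeta\in H$ satisfy $H=\langle\zeta^H\rangle$, and let $C=\zeta^H$ with $a\star b=aba^{-1}$. Then $C$ is a connected quandle and $\mathrm{LMlt}(C)$ is a quotient of $H$. The length of the cycle of $L_\zeta$ through $c\in C$ divides $j$ if and only if $\zeta^j$ commutes with $c$.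
\end{lemma}

\begin{proof}
We have $a\star a=a$, and conjugation by $a$ is an automorphism of $H$ that maps $C$ onto $C$; so $C$ is a quandle. The conjugation action $H\to\mathrm{Sym}(C)$ is transitive and sends $a\in C$ to $L_a$. Since $C$ generates $H$, the image of this homomorphism is $\mathrm{LMlt}(C)$. Finally, $L_\zeta^j(c)=\zeta^jc\zeta^{-j}$.
\end{proof}

The hypothesis $H=\langle\zeta^H\rangle$ matters: the two $3$-cycles of $S_3$ form a conjugacy class, but they commute, so both left translations are trivial and the quandle is not connected.

Let a group $K$ act by automorphisms on an abelian group $V$, written additively. The semidirect product $V\rtimes K$ is the set $V\times K$ with $(v,g)(w,h)=(v+gw,gh)$. We identify $V$ with the normal subgroup of the elements $(v,1)$, and we say that $(v,g)$ lies \emph{over} $g$. Writing $(v,g)=(v,1)(0,g)$ and conjugating in two steps gives the first of the following formulas, and induction gives the second: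
\begin{align}
(v,g)(w,h)(v,g)^{-1}&=(v+gw-ghg^{-1}v,\;ghg^{-1}),\label{eq:sdconj}\\
(v,g)^j&=(v+gv+\dots+g^{j-1}v,\;g^j).\label{eq:sdpower}
\end{align}
With $h=1$, formula \eqref{eq:sdconj} reads $(v,g)(w,1)(v,g)^{-1}=(gw,1)$. Hence
\begin{equation}\label{eq:commute}
[(v,g),(w,1)]=(gw-w,1),\qquad\text{so $(w,1)$ commutes with $(v,g)$ if and only if $gw=w$.}
\end{equation}

\section{The transpositions of $S_4$ and the counterexample}\label{sec:S4}

To find a counterexample we start from a pointed cover. Take the class of transpositions in a symmetric group, pointed at $\tau=(1\,2)$. In $S_3$ there is no pointed cover, since $\tau$ and any other transposition generate $S_3$. In $S_4$ three subgroups suffice: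
\[
\mathrm{Sym}\{1,2,3\}\ni(1\,3),(2\,3),\qquad \mathrm{Sym}\{1,2,4\}\ni(1\,4),(2\,4),\qquad \langle(1\,2),(3\,4)\rangle\ni(3\,4).
\]
The class of transpositions is not itself a counterexample, because its left translations have order $2$. In Section~\ref{sec:necessity} the covering subgroups were centralizers of powers of $k$, and $\tau$ has too few powers. We therefore replace $\tau$ by an element $\zeta=(u,\tau)$ of a semidirect product $V\rtimes S_4$. Its even powers lie in $V$, and by \eqref{eq:commute} an element $(w,1)$ of $V$ commutes with exactly those elements that lie over the stabilizer of $w$. So we need three vectors whose stabilizers are the three subgroups above, and we need to isolate each vector by taking a power of $\zeta$. The second requirement is met by placing the vectors in three different characteristics.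

Let $p,q,r$ be distinct odd primes. For $\ell\in\{p,q,r\}$ let $V_\ell=\{x\in\mathbb F_\ell^4:x_1+x_2+x_3+x_4=0\}$, with $S_4$ permuting the coordinates; it is spanned by the differences $e_i-e_j$ of standard basis vectors. Put
\[
u_p=(1,1,1,-3)\in V_p,\qquad u_q=(1,1,-3,1)\in V_q,\qquad u_r=(1,1,-1,-1)\in V_r,
\]
$V=V_p\oplus V_q\oplus V_r$, $u=u_p+u_q+u_r$, and
\begin{equation}\label{eq:C}
G=V\rtimes S_4,\qquad \zeta=(u,\tau),\qquad C=\zeta^G,\qquad a\star b=aba^{-1}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
\emph{The class $C$ generates $G$.} By \eqref{eq:sdconj}, the image of $C$ in $S_4$ is the set of all six transpositions. The subgroup $H=\langle C\rangle$ is normal in $G$, and it maps onto $S_4$. Fix $i\ne j$ and $\ell$, let $y=e_i-e_j\in V_\ell$, and choose $c\in C$ over $(i\,j)$. The commutator $[c,(y,1)]$ lies in $H$ because $H$ is normal, and by \eqref{eq:commute} it equals $(-2y,1)$. Since $\ell$ is odd, $(y,1)$ is a power of $(-2y,1)$ and lies in $H$. These vectors span $V_\ell$, so $V\le H$, and therefore $H=G$. By Lemma~\ref{lem:class}, $C$ is a connected quandle.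

\emph{Powers of $\zeta$.} Since $\tau u=u$, we have $\zeta^2=(2u,1)$ and $\zeta^{2j}=(2ju,1)$. Put $M=2pqr$. Then $\zeta^M=1$. For $\ell\in\{p,q,r\}$ the even integer $M/\ell$ is prime to $\ell$ and divisible by the other two primes, so $\zeta^{M/\ell}=((M/\ell)u_\ell,1)$, where $(M/\ell)u_\ell$ is a nonzero scalar multiple of $u_\ell$.

\emph{Cycle lengths.} Let $c\in C$ lie over the transposition $\sigma$, and let $d$ be the length of the cycle of $L_\zeta$ through $c$, so $d\mid M$. By \eqref{eq:ppart}, Lemma~\ref{lem:class} and \eqref{eq:commute},
\[
\ell\mid d\iff \zeta^{M/\ell}\text{ does not commute with }c\iff \sigma u_\ell\ne u_\ell .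
\]
A transposition $(i\,j)$ fixes a vector if and only if its $i$-th and $j$-th coordinates agree. In odd characteristic $1\ne-3$ and $1\ne-1$, so we obtain the following table.
\begin{center}
\begin{tabular}{c|c|c|c}
$\sigma$ & fixes & moves & odd part of $d$\\ \hline
$(1\,2)$ & $u_p,u_q,u_r$ & none & $1$\\
$(1\,3),(2\,3)$ & $u_p$ & $u_q,u_r$ & $qr$\\
$(1\,4),(2\,4)$ & $u_q$ & $u_p,u_r$ & $pr$\\
$(3\,4)$ & $u_r$ & $u_p,u_q$ & $pq$
\end{tabular}
\end{center}
Every row occurs for some $c\in C$. So each of $p,q,r$ divides some cycle length of $L_\zeta$, while no cycle length is divisible by $pqr$. A regular cycle would have length divisible by $pqr$, so $L_\zeta$ has none. By \eqref{eq:conj} and connectedness, no left translation of $C$ has one.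

\emph{Size.} Conjugation permutes the six fibers of $C$ over the transpositions transitively, so it suffices to count the elements over $\tau$. By \eqref{eq:sdconj}, the conjugate of $\zeta$ by $(v,g)$ lies over $\tau$ if and only if $g\in C_{S_4}(\tau)=\langle(1\,2),(3\,4)\rangle$, and then its first component is $gu+(1-\tau)v$. Here $gu$ is $u$ or $(3\,4)u$. Since $(1-\tau)x=(x_1-x_2)(e_1-e_2)$, the subgroup $(1-\tau)V$ is spanned by the three copies of $e_1-e_2$ and has $pqr$ elements. The $p$-component of $u-(3\,4)u$ is $4(e_3-e_4)$, which is not a multiple of $e_1-e_2$. So the first components fill two distinct cosets of $(1-\tau)V$, each fiber has $2pqr$ elements, and $|C|=12pqr$.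
\end{proof}

\begin{remark}\label{rem:type}
The cycle type of $L_\zeta$ follows with little more work; only the parity of $d$ remains to be found. Conjugation by $\tau$ exchanges $(1\,3)$ with $(2\,3)$ and $(1\,4)$ with $(2\,4)$, so the cycles over these transpositions have even length, namely $2qr$ and $2pr$. Over $\tau$ we have $L_\zeta(m,\tau)=(\tau m,\tau)$ by \eqref{eq:sdconj}. Here $m$ is $u+y$ or $(3\,4)u+y$ with $y\in(1-\tau)V$; as $\tau$ fixes $u$ and $(3\,4)u$ and $\tau y=-y$, the point is fixed only for $y=0$. This gives two fixed points and $pqr-1$ cycles of length $2$. Let $\rho=(3\,4)$ and $g=(1\,3)(2\,4)$, so that $g\tau g^{-1}=\rho$ and $g\rho=\tau g$. Conjugating the fiber over $\tau$ by $(0,g)$, we see that the first components over $\rho$ fill the two cosets $gu+(1-\rho)V$ and $\tau gu+(1-\rho)V$. The map $L_\zeta(m,\rho)=(\tau m+(1-\rho)u,\rho)$ exchanges these cosets, since $\tau$ fixes $e_3-e_4$; so the cycles over $\rho$ have length $2pq$. The cycle lengths $1,\,2,\,2pq,\,2pr,\,2qr$ thus occur with multiplicities $2,\,pqr-1,\,r,\,2q,\,2p$, and $\pi(C)=\{2,p,q,r\}$. For $(p,q,r)=(3,5,7)$ the lengths are $1,2,30,42,70$ with multiplicities $2,104,7,10,6$.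
\end{remark}

\section{From a pointed cover to a counterexample}\label{sec:sufficiency}

The construction of Section~\ref{sec:S4} used three features of $S_4$ that a general triple in $(*)$ lacks, and each has a remedy.

First, we need a module over $\mathbb F_p$ and a vector in it with stabilizer $A_p$. The group algebra $\mathbb F_p[K]$, the vector space with basis $K$ on which $K$ acts by left multiplication, contains one: the sum $w_p$ of the elements of $A_p$.

Second, with $n=|k|$, the power $(u,k)^n$ is $(u+ku+\dots+k^{n-1}u,1)$. The choice $u=w_p$ would give $nw_p$, which vanishes when $p\mid n$; for this reason the primes $p,q,r$ had to be odd. We instead sum over coset representatives of $\langle k\rangle$ in $A_p$, so that $w_p$ itself appears. This is the step that uses $k\in A_p$.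

Third, the class of $\zeta$ need not generate the semidirect product. For $K=S_4$ and $p=2$, the sum of coefficients and the sign together map $\mathbb F_2[S_4]\rtimes S_4$ onto a Klein four-group, whereas an abelian quotient of a group generated by one conjugacy class is cyclic. We pass to a subgroup in which the class of $\zeta$ does generate.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}: sufficiency of $(*)$ and the solvable case]
Let $K$, $k$, $(A_p)_{p\in\pi}$ be as in $(*)$. Put $n=|k|$, $P=\prod_{p\in\pi}p$ and $M=nP$.

\emph{The element $\zeta$.} For $p\in\pi$ let $V_p=\mathbb F_p[K]$, let $T_p$ be a set of representatives of the right cosets of $\langle k\rangle$ in $A_p$, so that $A_p=\bigsqcup_{t\in T_p}\langle k\rangle t$, and put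
\[
u_p=\sum_{t\in T_p}t,\qquad w_p=\sum_{h\in A_p}h=\sum_{i=0}^{n-1}k^iu_p\ne0 .
\]
For $g\in K$ the vector $gw_p$ is the sum of the elements of $gA_p$, so the stabilizer of $w_p$ in $K$ is $A_p$. Let $V=\bigoplus_{p\in\pi}V_p$, $u=\sum_pu_p$, $w=\sum_pw_p$, $G=V\rtimes K$ and $\zeta=(u,k)$. By \eqref{eq:sdpower}, $\zeta^n=(w,1)$, and hence $\zeta^M=(Pw,1)=1$. For $p\in\pi$ we have $\zeta^{M/p}=((P/p)w,1)=((P/p)w_p,1)$, because $P/p$ is divisible by every other prime of $\pi$; and $P/p$ is prime to $p$. By \eqref{eq:commute},
\begin{equation}\label{eq:key}
\zeta^{M/p}\text{ commutes with }(v,g)\iff g\in A_p .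
\end{equation}

\emph{The quandle $C$.} Put $G_0=G$ and $G_{i+1}=\langle\zeta^{G_i}\rangle$. Each $G_i$ contains $\zeta$, and $G_{i+1}\le G_i$. Since $G$ is finite, $G_{i+1}=G_i$ for some $i$, and $H=G_i$ satisfies $H=\langle\zeta^H\rangle$. Every $G_i$ maps onto $K$: if $G_i$ does, then the image of $\zeta^{G_i}$ is $k^K$, so the image of $G_{i+1}$ is $\langle k^K\rangle=K$. Thus $H$ maps onto $K$. By Lemma~\ref{lem:class}, $C=\zeta^H$ is a finite connected quandle, and $L_\zeta^M=1$.

\emph{No cycle of $L_\zeta$ has length $M$.} An element $c=(v,g)\in C$ has $g\in k^K$, so $g\in A_p$ for some $p\in\pi$. By \eqref{eq:key} and Lemma~\ref{lem:class}, the cycle through $c$ has length dividing $M/p$.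

\emph{The order of $L_\zeta$ is $M$.} Let $p\in\pi$. The set $C$ generates $H$, which maps onto $K\ne A_p$, so some $c\in C$ lies over an element outside $A_p$. By \eqref{eq:key} and \eqref{eq:ppart}, the cycle through $c$ has length divisible by the $p$-part of $M$. So the order of $L_\zeta$ divides $M$ and is divisible by the $p$-part of $M$ for every $p\in\pi$. Since $n$ is a $\pi$-number, so is $M$, and the order of $L_\zeta$ equals $M$.

Hence $L_\zeta$ has no regular cycle, $C$ is a counterexample, and $\pi(C)=\pi$ because $P\mid M$. If $K$ is solvable, then so is the extension $G$ of the abelian group $V$ by $K$, so is its subgroup $H$, and so is the quotient $\mathrm{LMlt}(C)$ of $H$.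
\end{proof}

The construction shows that counterexamples lie above many familiar quandles. A homomorphism of quandles is a map $f$ with $f(a\star b)=f(a)\star f(b)$.

\begin{corollary}\label{cor:image}
Let $K$ be a finite group generated by a conjugacy class $k^K$, and suppose that $\langle k,x\rangle\ne K$ for all $x\in k^K$. Then the quandle $k^K$ is a homomorphic image of a counterexample. This applies to the class of transpositions in $S_n$ for $n\ge4$.
\end{corollary}

\begin{proof}
The subgroups $\langle k,x\rangle$, $x\in k^K$, form a pointed cover. Let $\pi$ be a finite set of at least $|k^K|$ primes that contains the prime divisors of $|k|$, index the cover by $\pi$, and let $C=\zeta^H$ be the counterexample constructed above. The projection $H\to K$ is a surjective group homomorphism with $\zeta\mapsto k$, so it maps $C$ onto $k^K$ and respects conjugation. Two transpositions generate a group of order at most $6$, which is proper in $S_n$ for $n\ge4$, and the transpositions generate $S_n$.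
\end{proof}

\section{Two subgroups do not cover a generating class}\label{sec:two}

A group $K=A\cup B$ equals $A$ or $B$, because the product of an element of $A\setminus B$ and an element of $B\setminus A$ lies in neither. A conjugacy class is not closed under products, so this argument is not available. It is closed under conjugation, however, and so an inclusion $k^K\subseteq A\cup B$ holds at once for all pairs $gAg^{-1}$, $gBg^{-1}$. These are stabilizers in the actions on cosets, which is where the proof takes place. The next lemma does not require that $A$ and $B$ contain $k$.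

\begin{lemma}\label{lem:two}
Let $K$ be a finite group, let $k\in K$ satisfy $K=\langle k^K\rangle$, and let $A,B$ be proper subgroups of $K$. Then $k^K\not\subseteq A\cup B$.
\end{lemma}

\begin{proof}
Suppose that $D=k^K\subseteq A\cup B$. Let $K$ act by left multiplication on the coset spaces $\Omega_1=K/A$ and $\Omega_2=K/B$, and let $O=\{(gA,gB):g\in K\}\subseteq\Omega_1\times\Omega_2$. For $x\in D$ and $g\in K$ we have $g^{-1}xg\in D\subseteq A\cup B$, so $x$ fixes $gA$ or $gB$. Thus
\begin{equation}\label{eq:fixone}
\text{every $x\in D$ fixes at least one coordinate of every pair in $O$.}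
\end{equation}

We show that $O=\Omega_1\times\Omega_2$. For $v\in\Omega_1$ let $\Gamma(v)=\{w\in\Omega_2:(v,w)\in O\}$. This set is nonempty, and $\Gamma(gv)=g\Gamma(v)$ for $g\in K$ because $O$ is $K$-invariant. Let $x\in D$. If $xv\ne v$, then $x$ fixes every $w\in\Gamma(v)$ by \eqref{eq:fixone}, so $\Gamma(xv)=x\Gamma(v)=\Gamma(v)$; if $xv=v$, the equality $\Gamma(xv)=\Gamma(v)$ is trivial. Every element of the finite group $K$ is a product of elements of $D$, so $\Gamma(gv)=\Gamma(v)$ for all $g\in K$. Hence $\Gamma(v)=g\Gamma(v)$ is a nonempty $K$-invariant subset of $\Omega_2$, and $\Gamma(v)=\Omega_2$ by transitivity.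

The kernel of the action on $\Omega_i$ is a normal subgroup, and it is proper because $K$ is transitive on $\Omega_i$ and $|\Omega_i|\ge2$. It does not contain $k$, for otherwise it would contain $\langle k^K\rangle=K$. So $k$ moves some $v\in\Omega_1$ and some $w\in\Omega_2$. The pair $(v,w)$ lies in $O$, contrary to \eqref{eq:fixone}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
If $L_a$ has order $1$, then all cycles have length $1$. Otherwise $\pi(Q)$ has one or two elements. If $Q$ were a counterexample, Theorem~\ref{thm:criterion} would give a pointed cover of $L_a^{\mathrm{LMlt}(Q)}$ by one or two subgroups, which Lemma~\ref{lem:two} excludes (take $A=B$ in the case of one subgroup).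
\end{proof}

\section{A cover by $p+1$ subgroups in the affine plane}\label{sec:affine}

For Theorem~\ref{thm:exist} we need an element whose order is a $\pi$-number and whose class has a small pointed cover. We take an element $k$ of order $p$ that fixes a line $\Lambda$ of the plane over $\mathbb F_p$ pointwise. Each conjugate of $k$ fixes a line, and a line either meets $\Lambda$ in one of its $p$ points or has the direction of $\Lambda$. These $p+1$ possibilities give the $p+1$ subgroups.

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Let $p=\min\pi$, $N=\mathbb F_p^2$ with basis $e_1,e_2$, and $K=N\rtimes SL_2(p)$, acting on the set $N$ by $(v,g)\cdot x=v+gx$. Let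
\[
\tau=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad k=(0,\tau),\qquad \Lambda=\mathbb F_pe_1 .
\]
Then $|k|=p$ is a $\pi$-number. Since $(\tau-1)(x_1e_1+x_2e_2)=x_2e_1$, the fixed point set of $k$ on $N$ is $\Lambda$, and also $(\tau-1)N=\Lambda$.

\emph{The class $k^K$ generates $K$.} Let $R=\langle k^K\rangle$, a normal subgroup. With $s=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)\in SL_2(p)$ we have $s\tau s^{-1}=\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)$. As $p$ is prime, $\tau$ and $s\tau s^{-1}$ generate the groups of upper and of lower unitriangular matrices, and over a field these generate $SL_2$ by row reduction. So $R$ maps onto $SL_2(p)$. By \eqref{eq:commute}, $R$ contains $[k,(v,1)]=((\tau-1)v,1)$ for all $v\in N$, hence contains $\Lambda$, and by normality it contains $s\Lambda=\mathbb F_pe_2$. So $N\le R$ and $R=K$.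

\emph{The cover.} For $x\in\Lambda$ let $A_x$ be the stabilizer of the point $x$ in $K$, and let $A_\infty=N\rtimes\langle\tau\rangle$. These $p+1$ subgroups contain $k$. Each $A_x$ is proper since $K$ is transitive on $N$, and $A_\infty$ is proper since $|SL_2(p)|=p(p^2-1)>p$. Consider a conjugate $k'=(v,g)k(v,g)^{-1}$. It lies over $\kappa=g\tau g^{-1}$, and its fixed point set on $N$ is the line $(v,g)\cdot\Lambda=v+g\Lambda$. If $g\Lambda\ne\Lambda$, then this line is not parallel to $\Lambda$ and meets it in a point $x$, so $k'\in A_x$. If $g\Lambda=\Lambda$, then $\kappa$ fixes $ge_1$ and hence $e_1$; having determinant $1$, it is upper unitriangular, so $\kappa\in\langle\tau\rangle$ and $k'\in A_\infty$.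

Since $|\pi|\ge p+1$, the cover can be indexed by $\pi$, so $(*)$ holds and $\pi$ is exceptional by Theorem~\ref{thm:criterion}. The groups $SL_2(2)$ and $SL_2(3)$ have orders $6$ and $24$, and groups of order less than $60$ are solvable. So $K$ is solvable for $p\in\{2,3\}$, and the last sentence of Theorem~\ref{thm:criterion} applies.
\end{proof}

For $p=2$ we recover Section~\ref{sec:S4}. The group $K$ has order $24$ and acts faithfully on four points, so it is $S_4$. Label the points off $\Lambda$ by $1,2$ and the points of $\Lambda$ by $3,4$. Then $k=(1\,2)$, the point stabilizers are $\mathrm{Sym}\{1,2,4\}$ and $\mathrm{Sym}\{1,2,3\}$, and $A_\infty$ is the subgroup of order $8$ that contains $(1\,2)$ and $(3\,4)$.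

\section{Pointed covers in solvable groups}\label{sec:solvable}

We use one textbook fact: a minimal normal subgroup $N$ of a finite solvable group (a nontrivial normal subgroup that contains no smaller nontrivial normal subgroup) is an elementary abelian $s$-group for some prime $s$, that is, the additive group of a vector space over $\mathbb F_s$.

The proof is by induction, passing from $K$ to $K/N$. The difficulty is that a covering subgroup $A_i$ may map onto $K/N$ and so be lost in the quotient. Such a subgroup turns out to meet each coset of $N$ in at most one element, so it is inefficient at covering the $N$-conjugates of a given element, which lie in one coset. In the cover of Section~\ref{sec:S4}, with $N$ the normal Klein four-group of $S_4$, the lost subgroups are $\mathrm{Sym}\{1,2,3\}$ and $\mathrm{Sym}\{1,2,4\}$. Both are needed for $(1\,3)^N=\{(1\,3),(2\,4)\}$. In $(1\,2)^N=\{(1\,2),(3\,4)\}$ both already contain $(1\,2)$, so $(3\,4)$ needs a third subgroup. The count $2+1$ becomes $p+1$ in general.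

\begin{proposition}\label{prop:solvable}
Let $K$ be a finite solvable group, let $1\ne k\in K$ satisfy $K=\langle k^K\rangle$, and let $p$ be the smallest prime divisor of $|k|$. If $A_1,\dots,A_m$ is a pointed cover of $k^K$, then $m\ge p+1$.
\end{proposition}

\begin{proof}
We use induction on $|K|$. If $K$ were abelian, then $K=\langle k\rangle\le A_1$, which is impossible since $A_1$ is proper. So $K$ is nonabelian. Let $N$ be a minimal normal subgroup of $K$, an elementary abelian $s$-group. Then $k\notin N$, since otherwise $K=\langle k^K\rangle\le N$ would be abelian. Let
\[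
I=\{i:A_iN=K\},\qquad J=\{1,\dots,m\}\setminus I .
\]

\emph{Case 1: $k^K\subseteq\bigcup_{j\in J}A_jN$.} The solvable group $K/N$ is generated by the class of $kN\ne1$, and the subgroups $A_jN/N$, $j\in J$, are proper, contain $kN$, and cover this class. The order of $kN$ divides $|k|$, so its smallest prime divisor $p'$ is at least $p$. By induction $m\ge|J|\ge p'+1\ge p+1$.

\emph{Case 2: some $x\in k^K$ lies in no $A_jN$ with $j\in J$.} This $x$ lies in some $A_i$, necessarily with $i\in I$, so $I\ne\emptyset$. We proceed in four steps.

(a) \emph{For $i\in I$, the subgroup $A_i$ contains at most one element of each coset of $N$.} The subgroup $A_i\cap N$ is normalized by $A_i$, because $N$ is normal, and by $N$, because $N$ is abelian; this is where solvability is used. So it is normal in $A_iN=K$ and equals $1$ or $N$. It is not $N$, since then $A_i=A_iN=K$. So $A_i\cap N=1$, and two elements $a,b$ of $A_i$ in one coset satisfy $a^{-1}b\in A_i\cap N=1$.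

(b) \emph{The number $d=|k^N|=|N:C_N(k)|$ is a power of $s$ and $d>1$.} Suppose that $k$ centralizes $N$. The centralizer of $N$ is normal, so it contains $\langle k^K\rangle=K$, and $N$ is central. For $i\in I$ the subgroup $A_i$ is then normalized by $A_i$ and by $N$, hence normal in $K$. It contains $k$, so it contains $\langle k^K\rangle=K$, a contradiction.

(c) \emph{We have $d\ge p$.} If $s$ divides $|k|$, then $d\ge s\ge p$. Suppose that $s$ does not divide $n=|k|$. Write $N$ additively and let $\kappa$ be the linear map on $N$ given by conjugation with $k$, so $\kappa^n=1$. The subspace $U=(\kappa-1)N$ is $\kappa$-invariant and has $|N|/|C_N(k)|=d$ elements. If $y=(\kappa-1)y'\in U$ is fixed by $\kappa$, then $ny=(1+\kappa+\dots+\kappa^{n-1})y=(\kappa^n-1)y'=0$, so $y=0$ because $s\nmid n$. Hence the cycle of $\kappa$ through a nonzero $y\in U$ has length greater than $1$ and dividing $n$, so at least $p$. It lies in $U\setminus\{0\}$, and therefore $d\ge p+1$.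

(d) \emph{Counting.} For $g\in K$ and $y\in N$ we have $ygy^{-1}=g(g^{-1}yg)y^{-1}\in gN$, so $g^N\subseteq gN$. Write $x=gkg^{-1}$. Since $N$ is normal, $x^N=g\,k^Ng^{-1}$ has $d$ elements, all in $k^K\cap xN$. None of them lies in $A_j$ with $j\in J$, since that would put $x$ in $A_jN$. So they are covered by the $A_i$ with $i\in I$, each of which contains at most one of them by (a). Thus $|I|\ge d\ge p$. Finally, $k^N\subseteq kN$ contains an element $k'\ne k$ by (b). For $i\in I$ the only element of $kN$ in $A_i$ is $k$, by (a) and $k\in A_i$. So $k'\in A_j$ for some $j\in J$, and $m=|I|+|J|\ge p+1$.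
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:solvable}]
Let $Q$ be a counterexample with $K=\mathrm{LMlt}(Q)$ solvable, and let $k=L_a$. Then $k\ne1$, the smallest prime divisor of $|k|$ is $\min\pi(Q)$, and Theorem~\ref{thm:criterion} gives a pointed cover of $k^K$ by $m=|\pi(Q)|$ subgroups. Proposition~\ref{prop:solvable} yields $|\pi(Q)|\ge1+\min\pi(Q)$. This proves the first statement and the ``only if'' part of the second; the ``if'' part is the second sentence of Theorem~\ref{thm:exist}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Filipi}
Filip Filipi, \emph{Hayashi Property for Conjugation Quandles}, arXiv:2503.22377 (2025).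

\end{thebibliography}
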